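# Hilbert–Kunz multiplicity of cones over lattice polygons: a conjectured lower bound and why it fails

## 1. Veronese rings and a count of unit cubes

Throughout, $(A,\mathfrak m,k)$ is a Noetherian local ring of characteristic $p>0$ and Krull dimension $d$, $\ell_A$ denotes length, and $q$ runs over the powers of $p$. Two numbers measure how fast the quotients of $A$ by large $\mathfrak m$-primary ideals grow.

**Definition (the two multiplicities).** The Hilbert–Samuel multiplicity uses ordinary powers, and the Hilbert–Kunz multiplicity uses Frobenius powers: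
$$e(A)=\lim_{n\to\infty}\frac{d!\,\ell_A(A/\mathfrak m^n)}{n^d},\qquad e_{\rm HK}(A)=\lim_{q\to\infty}\frac{\ell_A(A/\mathfrak m^{[q]})}{q^d},$$
where $\mathfrak m^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $\mathfrak m$.

Since raising to the $q$-th power is additive in characteristic $p$, if $\mathfrak m=(y_1,\dots,y_h)$ then $\mathfrak m^{[q]}=(y_1^q,\dots,y_h^q)$. For $A=k[[x_1,\dots,x_d]]$ the monomials outside $\mathfrak m^{[q]}$ are those with all exponents below $q$, so $\ell(A/\mathfrak m^{[q]})=q^d$ and $e_{\rm HK}(A)=1$.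

We begin with a family where both numbers can be read off from pictures. For $r\ge1$ let $k[[x,y,z]]^{(r)}$ be the Veronese subring of $k[[x,y,z]]$: the power series all of whose monomials have total degree divisible by $r$. It is the complete subring generated by the monomials of degree $r$.

**Proposition 1.** Let $A=k[[x,y,z]]^{(r)}$. Then $e(A)=r^2$ and $e_{\rm HK}(A)=\dfrac{(r+1)(r+2)}6$.

**Proof.** Write $|b|=b_1+b_2+b_3$ for $b\in\mathbb Z_{\ge0}^3$. The maximal ideal is generated by the monomials of degree $r$. A monomial of degree $rn$ is a product of $n$ monomials of degree $r$, so $\mathfrak m^n$ contains exactly the monomials of $A$ of degree at least $rn$. Hence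
$$\ell(A/\mathfrak m^n)=\sum_{i<n}\binom{ri+2}{2}\sim\frac{r^2n^3}{6},$$
and $e(A)=r^2$.

For the Frobenius powers, let $b$ be the exponent of a monomial of $A$, so $r$ divides $|b|$. The monomial lies in $\mathfrak m^{[q]}$ if and only if there is $a\in\mathbb Z_{\ge0}^3$ with $|a|=r$ and $qa\le b$ coordinatewise (the cofactor has degree $|b|-qr$, which is divisible by $r$ automatically). The condition $qa\le b$ means $a_i\le\lfloor b_i/q\rfloor$, so such an $a$ exists if and only if $\sum_i\lfloor b_i/q\rfloor\ge r$.

So we count the $b$ with $r\mid |b|$ and $\sum\lfloor b_i/q\rfloor\le r-1$. Write $b=qc+s$ with $0\le s_i<q$. There are $\binom{r+2}{3}$ vectors $c\in\mathbb Z_{\ge 0}^3$ with $|c|\le r-1$. For each of them, $s$ ranges over the points of $\{0,\dots,q-1\}^3$ with $|s|$ in one prescribed class modulo $r$. For given $s_1,s_2$ there are $q/r+O(1)$ choices of $s_3$, so there are $q^3/r+O(q^2)$ choices of $s$. Therefore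
$$e_{\rm HK}(A)=\frac1r\binom{r+2}3=\frac{(r+1)(r+2)}6.\qquad\square$$

After division by $q$ the picture is a staircase of $\binom{r+2}3$ unit cubes, and the factor $1/r$ is the density of the lattice of exponents. What changes for other rings with the same multiplicity $r^2$? Can the staircase be replaced by a smaller region?

## 2. The conjectured bound and the role of unmixedness

**Definition (unmixed).** A complete local ring $A$ is unmixed if $\dim A/P=\dim A$ for every associated prime $P$ of $A$.

Every complete local domain is unmixed. A ring that is not: $A=k[[x,y,z,w]]/(xw,yw,zw)$ has the associated primes $(w)$ and $(x,y,z)$, with quotients of dimensions $3$ and $1$. Here the nonzero monomials are those in $x,y,z$ together with the powers of $w$, so $\ell(A/\mathfrak m^n)=\binom{n+2}3+(n-1)$ and $\ell(A/\mathfrak m^{[q]})=q^3+(q-1)$. Thus $e(A)=e_{\rm HK}(A)=1$ although $A$ is not regular: neither number sees the one-dimensional piece. This is why unmixedness is assumed in the following statement of Kei-ichi Watanabe and Ken-ichi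 Yoshida, "Hilbert-Kunz multiplicity of three-dimensional local rings", arXiv:math/0307294 (2003).

**Conjecture.** Let $A$ be a complete unmixed local ring of positive characteristic with $\dim A=3$ and residue field $k$. Let $r$ be a positive integer. If $e(A)=r^2$, then
$$e_{\rm HK}(A)\ge\frac{(r+1)(r+2)}6 .$$
Also, assuming in addition that $k$ is algebraically closed, the equality holds if and only if $A$ is isomorphic to $k[[x,y,z]]^{(r)}$.

For $r=1$ it is true: $e(A)=1$ and unmixed imply $A$ regular (Nagata, *Local Rings*, Thm. 40.6), so $A\cong k[[x,y,z]]$ by Cohen's structure theorem, and $e_{\rm HK}(A)=1=\frac{2\cdot3}6$.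

In general it is false. We shall see a complete normal domain violating the inequality for $r=12$, over every residue field of every positive characteristic, then one for $r=7$, and then failure for every sufficiently large $r$. First let us try to prove the inequality, because the place where that attempt stops shows where to look for counterexamples.

## 3. A length count and how far it reaches

The embedding dimension of $A$ is $h=\dim_k\mathfrak m/\mathfrak m^2$, the minimal number of generators of $\mathfrak m$. The natural attempt is to compare $\mathfrak m^{[q]}$ with an ordinary power $\mathfrak m^N$, whose colength we know, and to bound crudely what the $h$ generators of $\mathfrak m^{[q]}$ contribute.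

**Theorem 2.** Let $A$ be any Noetherian local ring of characteristic $p$, dimension $d\ge2$, embedding dimension $h$. Then
$$e_{\rm HK}(A)\ \ge\ \frac{e(A)}{d!}\,\bigl(1-h^{-1/(d-1)}\bigr)^{-(d-1)} .$$
Consequently, if $d=3$, $e(A)=r^2$ and $h\le(2r+3)^2/9$, then $e_{\rm HK}(A)>\dfrac{(r+1)(r+2)}6$.

**Step 1: an inequality with a free parameter $s$.** Let $\mathfrak m=(y_1,\dots,y_h)$, fix a real $s>1$ and put $N=\lfloor sq\rfloor\ge q$. Since $y_i^q\,\mathfrak m^{N-q}\subset\mathfrak m^N$, multiplication by $y_i^q$ induces a map $A/\mathfrak m^{N-q}\to A/\mathfrak m^N$. The module $(\mathfrak m^{[q]}+\mathfrak m^N)/\mathfrak m^N$ is the sum of the images of these $h$ maps, so its length is at most $h\,\ell(A/\mathfrak m^{N-q})$. Hence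
$$\ell(A/\mathfrak m^{[q]})\ge\ell\bigl(A/(\mathfrak m^{[q]}+\mathfrak m^N)\bigr)\ge\ell(A/\mathfrak m^N)-h\,\ell(A/\mathfrak m^{N-q}).$$
Divide by $q^d$ and let $q\to\infty$. Since $N/q\to s$ and $(N-q)/q\to s-1>0$,
$$e_{\rm HK}(A)\ge\frac{e(A)}{d!}\bigl(s^d-h(s-1)^d\bigr).\tag{1}$$

**Step 2: the best $s$.** The derivative of the bracket vanishes when $(s/(s-1))^{d-1}=h$. So put $\theta=h^{1/(d-1)}$, which is $>1$ because $h\ge d\ge2$, and $s=\frac\theta{\theta-1}$. Then $s-1=\frac1{\theta-1}$ and
$$s^d-h(s-1)^d=\frac{\theta^d-\theta^{d-1}}{(\theta-1)^d}=\Bigl(\frac{\theta}{\theta-1}\Bigr)^{d-1}=\bigl(1-h^{-1/(d-1)}\bigr)^{-(d-1)} .$$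

**Step 3: the consequence for $d=3$.** If $\sqrt h\le\frac{2r+3}3$, then $1-h^{-1/2}\le\frac{2r}{2r+3}$, and
$$e_{\rm HK}(A)\ge\frac{r^2}6\cdot\frac{(2r+3)^2}{4r^2}=\frac{(2r+3)^2}{24}=\frac{r^2+3r+\frac94}6>\frac{r^2+3r+2}6=\frac{(r+1)(r+2)}6.\qquad\square$$

In dimension $2$ the same count is all one needs for Cohen–Macaulay $A$: Abhyankar's bound $h\le e+1$ gives $\frac{h}{h-1}\ge\frac{e+1}e$, so $e_{\rm HK}\ge\frac{e+1}2$. This is sharp: the count of Proposition 1 in two variables gives $e=r$ and $e_{\rm HK}=\frac1r\cdot\frac{r(r+1)}2=\frac{r+1}2$ for $k[[x,y]]^{(r)}$.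

In dimension $3$ the method stops before reaching the ring in the conjecture. The Veronese ring has $h=\frac{(r+1)(r+2)}2$, and
$$\frac{(r+1)(r+2)}2-\frac{(2r+3)^2}9=\frac{9r^2+27r+18-8r^2-24r-18}{18}=\frac{r^2+3r}{18}>0,$$
so it never satisfies the hypothesis on $h$. Worse, for $h$ near $e/2$ the bound reads approximately $\frac16(e+2\sqrt2\sqrt e)$, while the conjecture asks for $\frac16(e+3\sqrt e+2)$, and $2\sqrt2<3$. So either the count is wasteful for every ring with $h\approx e/2$, or there are rings for which it is not wasteful and the conjecture is in danger. To decide, we need examples in which the loss in (1) is visible.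

## 4. Polygon rings: Hilbert–Kunz multiplicity as an area integral

A *lattice polygon* is a convex polygon $P\subset\mathbb R^2$ with vertices in $\mathbb Z^2$ and nonempty interior. For a field $k$ of characteristic $p>0$ put
$$R_P=\bigoplus_{n\ge0}\ \bigoplus_{x\in nP\cap\mathbb Z^2}k\,X^xT^n,\qquad \mathfrak m=(R_P)_+,\qquad A_P=\widehat{(R_P)_{\mathfrak m}} .$$
Let $C\subset\mathbb R^3$ be the cone over $P\times\{1\}$, $\alpha=\operatorname{area}(P)$, $V=P\cap\mathbb Z^2$ and $h=|V|$. The monomials of $R_P$ are the points of $C\cap\mathbb Z^3$.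

Two examples. If $P$ is the triangle with vertices $(0,0),(r,0),(0,r)$, then sending $X^{(i,j)}T^n$ to $x^iy^jz^{rn-i-j}$ identifies $A_P$ with $k[[x,y,z]]^{(r)}$. If $P=[0,1]^2$, there are four generators $s,t,t',s'$ (for the corners $(0,0),(1,0),(0,1),(1,1)$) with $ss'=tt'$. Since $ss'-tt'$ is irreducible and $A_P$ is a domain of dimension $3$ (shown next), $A_P=k[[s,t,t',s']]/(ss'-tt')$.

We recall Pick's theorem: if $P$ has $I$ lattice points in its interior and $b$ on its boundary, then $\alpha=I+\frac b2-1$. In particular $h=I+b=\alpha+\frac b2+1$.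

**Generation in degree 1.** This identifies $\mathfrak m^n$. Triangulate $P$ with vertices in $\mathbb Z^2$, and refine as long as some triangle contains a lattice point other than its vertices (join that point to the vertices of the triangles containing it). As $V$ is finite, this ends, and by Pick every triangle then has area $\frac12$. For such a triangle $v_0v_1v_2$ the vectors $(v_i,1)$ have determinant $\pm1$, so they form a basis of $\mathbb Z^3$. If $x\in nP\cap\mathbb Z^2$ with $n\ge1$, then $x/n$ lies in one of the triangles, so $(x,n)$ is a combination of the $(v_i,1)$ with nonnegative coefficients. The coefficients are integers because $(x,n)\in\mathbb Z^3$. So $R_P$ is generated by the $h$ monomials of degree $1$. It follows that $\mathfrak m^n=\bigoplus_{i\ge n}(R_P)_i$, that $A_P=\prod_n(R_P)_n$, and that the embedding dimension of $A_P$ is $h$.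

**Multiplicity, and membership in the class of the conjecture.** We have
$$\ell(R_P/\mathfrak m^n)=\sum_{i<n}|iP\cap\mathbb Z^2|\sim\sum_{i<n}\alpha i^2\sim\frac{\alpha n^3}3,$$
so $\dim A_P=3$ and $e(A_P)=2\alpha$. The product of two nonzero elements of $\prod_n(R_P)_n$ is nonzero, because their lowest forms multiply to a nonzero form in the domain $R_P$. So $A_P$ is a complete local domain of dimension $3$ with residue field $k$, and in particular it is unmixed. Moreover $R_P$ is normal and Cohen–Macaulay (Hochster 1972), and hence so is $A_P$, since $R_P$ is excellent. Only the domain property is needed to disprove the conjecture.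

**Definition (covered).** For $u\ge0$, a point $x\in(1+u)P$ is *covered* (at level $u$) if $x\in v+uP$ for some $v\in V$. Let
$$U(u)=\operatorname{area}\Bigl((1+u)P\setminus\bigcup_{v\in V}(v+uP)\Bigr).$$

Note that $v+uP\subset(1+u)P$, since $v\in P$ and $P$ is convex.

**Lemma 3.** $U(u)=0$ for $u\ge2$, and
$$e_{\rm HK}(A_P)=\frac\alpha3+\int_0^\infty U(u)\,du .$$

**Proof, step 1: rescaled monomials.** The ideal $\mathfrak m^{[q]}$ is generated by the monomials with exponents $(qv,q)$, $v\in V$. So a monomial $(x,n)\in C\cap\mathbb Z^3$ lies outside $\mathfrak m^{[q]}$ if and only if $(x-qv,n-q)\notin C$ for all $v\in V$. Since $C$ is a cone, this says $(x,n)/q\in W$, where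
$$W=\{(x,t)\in C:\ (x-v,t-1)\notin C\ \text{ for all }v\in V\}.$$

**Step 2: $W$ is bounded.** Let $x\in(1+u)P$ with $u\ge2$. Write $x=(1+u)\sum_{i=0}^2\lambda_iv_i$, where $v_0,v_1,v_2\in V$ are the vertices of a triangle of the triangulation, $\lambda_i\ge0$ and $\sum\lambda_i=1$. Some $\lambda_i\ge\frac13$, so $(1+u)\lambda_i\ge1$. Then $x-v_i$ is a combination of $v_0,v_1,v_2$ with nonnegative coefficients of sum $u$, so $x-v_i\in uP$, and $x$ is covered. Hence $U(u)=0$ for $u\ge2$, and $W\subset\{t\le3\}$.

**Step 3: counting gives volume.** $W$ is bounded and its boundary lies in finitely many planes, so its indicator function is Riemann integrable and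
$$\frac{\ell(R_P/\mathfrak m^{[q]})}{q^3}=\frac{|W\cap q^{-1}\mathbb Z^3|}{q^3}\longrightarrow\operatorname{vol}W .$$
The length does not change on passing to $A_P$, because $R_P/\mathfrak m^{[q]}$ is supported at $\mathfrak m$ only.

**Step 4: slicing.** For $t<1$ the vector $(x-v,t-1)$ has negative height and is never in $C$, so the slice of $W$ at height $t$ is $tP$. This contributes $\int_0^1\alpha t^2\,dt=\frac\alpha3$. For $t=1+u$ the slice consists of the uncovered points of $(1+u)P$ and has area $U(u)$. $\square$

In particular $e_{\rm HK}(A_P)$ depends only on $P$, not on $k$ or $p$.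

**The count (1) seen in the plane.** There are $h$ translates $v+uP$, each of area $u^2\alpha$, so
$$U(u)\ge\alpha\bigl[(1+u)^2-hu^2\bigr].\tag{2}$$
Integrating (2) over $0\le u\le s-1$ in Lemma 3 gives $e_{\rm HK}\ge\frac\alpha3\bigl(s^3-h(s-1)^3\bigr)$, which is (1), since $\frac\alpha3=\frac e6$. Now we see what is lost. Nothing is lost on $[0,s-1]$ if the translates have disjoint interiors there, and nothing is lost afterwards if they cover everything from then on. So an efficient polygon is one whose translates stay disjoint until the moment when they cover.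

For the Veronese triangle of side $r$, the $h=\frac{(r+1)(r+2)}2$ small triangles have disjoint interiors up to $u=\frac1r$. At that moment they fill only the fraction $\frac{hu^2}{(1+u)^2}=\frac{r+2}{2(r+1)}$ of $(1+u)P$: the triangles pointing the other way are missing. For a square the translates fill everything at once, as we now check.

**Squares.** Let $P=[0,n]^2$, so $\alpha=n^2$, $e=2n^2$, $h=(n+1)^2$. For $u\le\frac1n$ the squares $v+[0,un]^2$ have disjoint interiors. For $u\ge\frac1n$ they cover $[0,(1+u)n]^2$. So (2) is an equality up to $u=\frac1n$ and $U=0$ afterwards, and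
$$e_{\rm HK}(A_P)=\frac{n^2}3\Bigl[\Bigl(1+\frac1n\Bigr)^3-\frac{(n+1)^2}{n^3}\Bigr]=\frac{(n+1)^2}3=\frac{e+2\sqrt2\sqrt e+2}6 .\tag{3}$$
This is exactly the bound of Theorem 2, which is $\frac{n^2}3\bigl(1-\frac1{n+1}\bigr)^{-2}$. For $n=1$ we find $e=2$ and $e_{\rm HK}=\frac43$ for $k[[s,t,t',s']]/(ss'-tt')$.

If $e=2n^2$ could equal $r^2$, formula (3) would contradict the conjecture whenever $n\ge 1$, since $2\sqrt2<3$. But $\sqrt2$ is irrational, so it cannot. We must deform the square so that twice its area becomes a perfect square, without spoiling the covering too much. There are two ways to deform: change one side, or cut corners.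

## 5. Rectangles and the failure at $r=12$

**Theorem 4.**

(a) Let $P=[0,a]\times[0,b]$ with integers $1\le a\le b$. Then $e(A_P)=2ab$ and
$$e_{\rm HK}(A_P)=\frac{a+1}3\Bigl(b+\frac{a^2+b^2}{2ab}\Bigr).$$
For $(a,b)=(8,9)$: $e=144=12^2$ and $e_{\rm HK}=30+\frac1{48}<30+\frac13=\frac{13\cdot14}6$. For $(a,b)=(8k,9k)$ the conjecture fails for $r=12k$, for every $k\ge1$.

(b) It also fails for $r=7$: for $P=\{x\in[0,5]^2:\ x_1+x_2\ge1\}$ one has $e(A_P)=49$ and $e_{\rm HK}(A_P)\le\frac{8044}{675}<12=\frac{8\cdot9}6$.

(In (a), the letter $k$ in $(8k,9k)$ is a positive integer; the residue field is arbitrary of characteristic $p>0$.)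

**Proof of (a), step 1: the uncovered area.** Here $\alpha=ab$ and $V=\{0,\dots,a\}\times\{0,\dots,b\}$. The union of the translates is a product:
$$\bigcup_v(v+uP)=E_a(u)\times E_b(u),\qquad E_a(u)=\bigcup_{i=0}^a[i,i+ua]\subset[0,(1+u)a].$$
The intervals overlap at most in endpoints if $ua\le1$, and they cover $[0,(1+u)a]$ if $ua\ge1$. So $E_a(u)$ has measure $(a+1)ua$ for $u\le\frac1a$ and $(1+u)a$ for $u\ge\frac1a$, and likewise for $b$. Since $\frac1b\le\frac1a$,
$$\frac{U(u)}{ab}=\begin{cases}(1+u)^2-(a+1)(b+1)u^2,&0\le u\le\frac1b,\\(1+u)^2-(a+1)u(1+u),&\frac1b\le u\le\frac1a,\\0,&u\ge\frac1a.\end{cases}$$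

**Step 2: the integral.** By Lemma 3,
$$\frac{e_{\rm HK}}{ab}=\frac13+\int_0^{1/a}(1+u)^2du-(a+1)(b+1)\int_0^{1/b}u^2du-(a+1)\int_{1/b}^{1/a}u(1+u)\,du$$
$$=\frac{(a+1)^3}{3a^3}-\frac{(a+1)(b+1)}{3b^3}-(a+1)\Bigl[\frac13\Bigl(\frac1{a^3}-\frac1{b^3}\Bigr)+\frac12\Bigl(\frac1{a^2}-\frac1{b^2}\Bigr)\Bigr].$$
Take out the factor $\frac{a+1}3$. Using $\frac{(a+1)^2-1}{a^3}=\frac{a^2+2a}{a^3}$ and $\frac{b+1-1}{b^3}=\frac1{b^2}$,
$$\frac{e_{\rm HK}}{ab}=\frac{a+1}3\Bigl\{\frac{a^2+2a}{a^3}-\frac1{b^2}-\frac3{2a^2}+\frac3{2b^2}\Bigr\}=\frac{a+1}3\Bigl\{\frac1a+\frac1{2a^2}+\frac1{2b^2}\Bigr\}.$$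
Multiplying by $ab$ gives the formula, since $\frac b{2a}+\frac a{2b}=\frac{a^2+b^2}{2ab}$.

**Step 3: choosing the sides.** We need $2ab=r^2$. The first choice, $b=2a$ and $r=2a$, does not help: there $e_{\rm HK}=\frac{a+1}3\bigl(2a+\frac54\bigr)=\frac{8a^2+13a+5}{12}$, while $\frac{(2a+1)(2a+2)}6=\frac{8a^2+12a+4}{12}$, so the conjectured inequality holds with $\frac{a+1}{12}$ to spare. A rectangle closer to a square is needed. For $(a,b)=(8,9)$ we have $e=2\cdot72=144$ and
$$e_{\rm HK}=3\Bigl(9+\frac{145}{144}\Bigr)=27+\frac{145}{48}=30+\frac1{48}<30+\frac13=\frac{13\cdot14}6 .$$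
**This disproves the conjecture.** In geometric terms, $A_P$ is the completed cone over $\mathbb P^1\times\mathbb P^1$ embedded by $\mathcal O(8,9)$.

For $(8k,9k)$ with $k\ge1$ we have $e=(12k)^2$, $\frac{a^2+b^2}{2ab}=\frac{145}{144}$ and
$$e_{\rm HK}=\frac{8k+1}3\Bigl(9k+\frac{145}{144}\Bigr)=24k^2+\frac{307}{54}k+\frac{145}{432},\qquad\frac{(12k+1)(12k+2)}6=24k^2+6k+\frac13 .$$
The second minus the first is $\frac{17k}{54}-\frac1{432}>0$. $\square$

This agrees with Theorem 2: for $(8,9)$ the embedding dimension is $90$, above the threshold $\frac{27^2}9=81$.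

## 6. A square with one corner cut and the failure at $r=7$

We have $49=2\cdot5^2-1$, so removing one corner triangle of area $\frac12$ from the square of side $5$ gives $e=49$. We prove Theorem 4(b) by bounding the uncovered area this cut creates. Let
$$P=\{x\in[0,5]^2:\ x_1+x_2\ge1\},\qquad \alpha=\frac{49}2,\quad V=\{0,\dots,5\}^2\setminus\{(0,0)\},\quad h=35,\quad e=49 .$$
Note that $uP=\{f\in[0,5u]^2:f_1+f_2\ge u\}$.

**Step 1: $0\le u\le\frac15$, where the translates are disjoint.** The sets $v+uP\subset v+[0,1]^2$ have disjoint interiors and lie in $(1+u)P$. So (2) is an equality, and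
$$\frac\alpha3+\int_0^{1/5}U\,du=\frac{49}6\Bigl[\Bigl(\frac65\Bigr)^3-35\Bigl(\frac15\Bigr)^3\Bigr]=\frac{49}6\cdot\frac{216-35}{125}=\frac{8869}{750}.$$

**Step 2: a candidate $v$ for covering $x$.** For $u\ge\frac15$ and $x\in(1+u)P$ put $v_l=\min(\lfloor x_l\rfloor,5)$ and $f=x-v$. If $x_l<6$, then $0\le f_l<1\le5u$. If $x_l\ge6$, then $f_l=x_l-5\le5u$. So $f\in[0,5u]^2$. If $v\neq0$, then $v\in V$, and $v$ covers $x$ unless $f_1+f_2<u$.

**Step 3: $\frac15\le u\le1$.** Let $x$ be uncovered; we bound the region in which it lies.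

If $v=0$, then $x\in[0,1)^2$ and $x_1+x_2\ge1+u$. This region has area $\frac12(1-u)^2$.

If $v\ne0$, then $f_1+f_2<u$. From $v_1+v_2+f_1+f_2\ge1+u$ we get $v_1+v_2>1$, so $v_1+v_2\ge2$. Let $e_1,e_2$ be the standard unit vectors. For each $l$ with $v_l\ge1$ we have $v-e_l\in V$, and $x-(v-e_l)=f+e_l$ has coordinate sum $\ge1\ge u$, while its other coordinate is $\le5u$. As $v-e_l$ does not cover $x$, we must have $f_l+1>5u$. This leaves two subcases.

- If $v_1,v_2\ge1$ (25 choices of $v$), then $f_1,f_2>5u-1\ge0$ and $f_1+f_2<u$. This is a right triangle with legs $u-2(5u-1)=2-9u$, or empty: area $\frac12(2-9u)_+^2$.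
- If one coordinate of $v$ is $0$, the other is in $\{2,\dots,5\}$ (8 choices of $v$). One coordinate of $f$ exceeds $5u-1$, the other is $\ge0$, and their sum is $<u$. The legs are $u-(5u-1)=1-4u$, so the area is at most $\frac12(1-4u)_+^2$.

Integrating the three contributions,
$$\int_{1/5}^1U\,du\le\frac{25}2\cdot\frac{(1/5)^3}{27}+4\cdot\frac{(1/5)^3}{12}+\frac{(4/5)^3}6=\frac1{270}+\frac1{375}+\frac{32}{375}=\frac1{270}+\frac{66}{750}.$$

**Step 4: $1\le u\le2$, where everything except a null set is covered.** If $v=0$, then $x\in[0,1)^2$ and $x_1+x_2<2\le1+u$, which contradicts $x\in(1+u)P$. So $v\in V$. If $f_1+f_2\ge u$, then $v$ covers $x$. Otherwise $f_1,f_2<u$ and, as in Step 3, $v_1+v_2\ge2$.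

- If $v_1+v_2\ge3$, choose an integer vector $0\le g\le v$ with $g_1+g_2=2$. Then $v-g$ has coordinate sum $\ge1$, so $v-g\in V$. The vector $f+g$ has sum $\ge2\ge u$ and coordinates $\le u+2\le5u$. So $v-g$ covers $x$.
- If $v_1+v_2=2$, choose an integer vector $0\le g\le v$ with $g_1+g_2=1$. Then $v-g$ has coordinate sum $1$, so $v-g\in V$. The vector $f+g$ has sum $x_1+x_2-1\ge u$ and coordinates $\le u+1\le5u$. So $v-g$ covers $x$.

Hence $U=0$ on $[1,2]$, and $U=0$ for $u\ge2$ by Lemma 3.

**Step 5: the total.**
$$e_{\rm HK}(A_P)\le\frac{8869}{750}+\frac{66}{750}+\frac1{270}=\frac{1787}{150}+\frac1{270}=\frac{16083+5}{1350}=\frac{8044}{675}<\frac{8100}{675}=12 .\qquad\square$$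

## 7. The constant $2\sqrt2$ for polygon rings

Squares achieve $\frac16(e+2\sqrt2\sqrt e+2)$ for $e=2n^2$. The next theorem says that, up to lower-order terms, this is the best value for polygon rings, and that it can be reached for every $e$.

**Theorem 5.** Let $M(e)$ be the infimum of $e_{\rm HK}(A_P)$ over all lattice polygons $P$ with $e(A_P)=e$ (all fields and characteristics; by Lemma 3 the value depends only on $P$). Then
$$\frac{e+2\sqrt2\,\sqrt e-51}6\ \le\ M(e)\quad(e\ge1),\qquad M(e)\le\frac{e+2\sqrt2\,\sqrt e}6+O(e^{1/4}).$$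
In particular, since $2\sqrt2<3$, the conjecture fails for every sufficiently large $r$, with $A$ a complete normal Cohen–Macaulay domain. Within this class the true second-order constant is $2\sqrt2$, not $3$.

What this leaves open should be said now: these arguments do not decide the remaining small $r$ (for example $2\le r\le6$), nor the optimal constant over all unmixed rings.

The last assertions follow from the two bounds: for $e=r^2$ the upper bound is $\frac{r^2+2\sqrt2\,r}6+O(\sqrt r)$, which is less than $\frac{r^2+3r+2}6$ for all sufficiently large $r$, so some $A_P$ with $e(A_P)=r^2$ violates the inequality. It remains to prove the two bounds, in Sections 8 and 9.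

## 8. Lower bound: many boundary points force gaps

Let $P$ be a lattice polygon, $e=2\alpha$, and let $b$ be the number of lattice points on its boundary. By Pick, $h=\frac e2+\frac b2+1$. If $b$ is of size $O(\sqrt e)$, then $h$ is close to $\frac e2$ and Theorem 2 gives what we want. If $b$ is larger, Theorem 2 is too weak, and we need another source of uncovered area. It comes from the width.

**Definition (lattice width, lattice length, lattice distance).** A primitive integer functional is $\nu(x)=\nu_1x_1+\nu_2x_2$ with $\nu_1,\nu_2$ coprime integers. The lattice width $w$ of $P$ is the minimum over all such $\nu$ of $\max_P\nu-\min_P\nu$. The lattice length of a segment with endpoints in $\mathbb Z^2$ is the number of primitive steps it contains (its lattice points minus one). The lattice distance from a point $c$ to the line of an edge on which a primitive $\nu$ is constant, equal to $\nu_0$, is $|\nu(c)-\nu_0|$.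

The width is a positive integer, so $w\ge1$: the vertices are lattice points and $P$ has interior. For $[0,a]\times[0,b]$ with $a\le b$, the functional $\nu$ has width $|\nu_1|a+|\nu_2|b\ge a$, so $w=a$.

**Lemma 6 (Minkowski–Radon in the plane).** The centroid of a planar convex body has distance at least $\frac13$ of the width from each supporting line, where the width is taken in the direction of that line's normal.

**Proof.** Choose coordinates so that the supporting line is $x_1=0$ and the body projects onto $[0,\omega]$ on the $x_1$-axis. Let $f(s)$ be the length of the slice $x_1=s$. It is nonnegative and, by convexity of the body, concave on $[0,\omega]$. We must show $\int_0^\omega(s-\frac\omega3)f(s)\,ds\ge0$. Let $g$ be the affine function with $g(\frac\omega3)=f(\frac\omega3)$ and $g(\omega)=0$. Since $f(\omega)\ge0=g(\omega)$, concavity gives $f\ge g$ on $[\frac\omega3,\omega]$. If $f(s)>g(s)$ for some $s<\frac\omega3$, then concavity of $f$ between $s$ and $\omega$ would give $f(\frac\omega3)>g(\frac\omega3)$, a contradiction.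 So $f\le g$ on $[0,\frac\omega3]$. Thus $(s-\frac\omega3)(f-g)\ge0$ throughout. Since $g$ is a multiple of $\omega-s$ and
$$\int_0^\omega\Bigl(s-\frac\omega3\Bigr)(\omega-s)\,ds=\frac{\omega^3}2-\frac{\omega^3}3-\frac{\omega^3}3+\frac{\omega^3}6=0,$$
the claim follows. Affine rescaling of $x_1$ does not affect it, so it holds for the distance measured by any linear functional. $\square$

**Step 1: $bw\le3e$, so many boundary points force small width.** Let $\ell_i$ be the lattice lengths of the edges, so $\sum\ell_i=b$, and let $d_i$ be the lattice distance from the centroid to edge $i$. The triangles joining the centroid to the edges tile $P$. The triangle over edge $i$ has area $\frac12\ell_id_i$: this is half the determinant of $\ell_i$ times a primitive vector and the vector from the edge to the centroid, and the determinant with a primitive vector is a primitive functional. So $\alpha=\sum\frac12\ell_id_i$. By Lemma 6, $d_i$ is at least a third of the width of $P$ for the functional of edge $i$, hence $d_i\ge\frac w3$. Therefore $\alpha\ge\frac{bw}6$,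 that is, $bw\le3e$.

**Step 2: small width forces gaps; $e_{\rm HK}(A_P)\ge\frac e6\bigl(1+\frac1{4w}\bigr)$.** A map $x\mapsto Mx+t$ with $M\in GL_2(\mathbb Z)$, $t\in\mathbb Z^2$ carries $P$ to another lattice polygon, and $(x,n)\mapsto(Mx+nt,n)$ gives an isomorphism of the rings. A primitive functional can be made the first coordinate in this way, so we may assume $x_1(P)=[0,w]$.

Let $0<u\le\frac1{2w}$. Every $v+uP$ lies over $x_1\in[v_1,v_1+uw]$ with $v_1\in\{0,\dots,w\}$ and $uw\le\frac12$. So all points of $(1+u)P$ over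
$$G=\bigcup_{j=0}^{w-1}\Bigl(j+\frac12,\,j+1\Bigr)$$
are uncovered. Let $\varphi(s)$ be the length of the slice $x_1=s$ of $(1+u)P$. It is concave and $\ge0$ on $[0,L]$ with $L=(1+u)w\in(w,w+\frac12]$, and $\int_0^L\varphi=(1+u)^2\alpha\ge\alpha$. We compare this with $\int_G\varphi$.

For $s\in[j,j+1]$ with $0\le j\le w-1$, concavity gives $\varphi\bigl(\frac{s+j+1}2\bigr)\ge\frac12\varphi(s)+\frac12\varphi(j+1)\ge\frac12\varphi(s)$. Substituting $t=\frac{s+j+1}2$,
$$\int_{j+1/2}^{j+1}\varphi(t)\,dt=\frac12\int_j^{j+1}\varphi\Bigl(\frac{s+j+1}2\Bigr)ds\ge\frac14\int_j^{j+1}\varphi(s)\,ds .$$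
Summing over $j$, $\int_0^w\varphi\le4\int_G\varphi$.

For $s\in[w,L]$, the point $s-\frac12=\bigl(1-\frac1{2s}\bigr)s+\frac1{2s}\cdot0$ lies between $0$ and $s$. Concavity and $\varphi(0)\ge0$ give $\varphi(s-\frac12)\ge\bigl(1-\frac1{2s}\bigr)\varphi(s)\ge\frac12\varphi(s)$, because $s\ge w\ge1$. Since $L-\frac12\le w$,
$$\int_w^L\varphi\le2\int_{w-1/2}^{L-1/2}\varphi\le2\int_{w-1/2}^w\varphi\le2\int_G\varphi .$$

Together $\alpha\le\int_0^L\varphi\le6\int_G\varphi$, so $U(u)\ge\int_G\varphi\ge\frac\alpha6$ for $0<u\le\frac1{2w}$. By Lemma 3,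
$$e_{\rm HK}(A_P)\ge\frac\alpha3+\frac1{2w}\cdot\frac\alpha6=\frac e6\Bigl(1+\frac1{4w}\Bigr).$$

**Step 3: combining the two regimes.** By Step 1, $\frac e{w}\ge\frac b3$. So Step 2 gives
$$e_{\rm HK}(A_P)\ge\frac16\Bigl(e+\frac b{12}\Bigr).$$
If $b\ge24\sqrt2\sqrt e$, then $e_{\rm HK}(A_P)\ge\frac16(e+2\sqrt2\sqrt e)$, which is more than required. Otherwise
$$h=\frac e2+\frac b2+1\le\frac e2(1+\xi),\qquad\xi=\frac{24\sqrt2}{\sqrt e}+\frac2e .$$
Theorem 2 with $d=3$, the inequality $(1-t)^{-2}\ge1+2t$ for $0\le t<1$, and $(1+\xi)^{-1/2}\ge1-\frac\xi2$ (a convex function lies above its tangent) give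
$$6e_{\rm HK}(A_P)\ge e\,(1-h^{-1/2})^{-2}\ge e+\frac{2e}{\sqrt h}\ge e+2\sqrt2\sqrt e\Bigl(1-\frac\xi2\Bigr).$$
Here $2\sqrt2\sqrt e\cdot\frac\xi2=\sqrt2\sqrt e\bigl(\frac{24\sqrt2}{\sqrt e}+\frac2e\bigr)=48+\frac{2\sqrt2}{\sqrt e}\le51$ since $e\ge1$. So $6e_{\rm HK}(A_P)\ge e+2\sqrt2\sqrt e-51$ in all cases, and the lower bound of Theorem 5 is proved. $\square$

## 9. Upper bound: squares with four corners cut

For $r=7$ we cut one corner of leg $1$. For general $e$ we take the smallest square with $2n^2\ge e$ and must remove area $\frac12(2n^2-e)$. By Lagrange's theorem the integer $2n^2-e$ is a sum of four squares, and a square has four corners.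

**Definition (octagon $O(N;d)$).** For $N>0$ and $d_1,\dots,d_4\ge0$ let $O(N;d)$ be the set of $y\in[0,N]^2$ with
$$y_1+y_2\ge d_1,\quad(N-y_1)+y_2\ge d_2,\quad(N-y_1)+(N-y_2)\ge d_3,\quad y_1+(N-y_2)\ge d_4,$$
the square with corner triangles of legs $d_i$ cut off. It is *admissible* if $d_i+d_j\le N$ for cyclically adjacent $i,j$ and all $d_i\le N$.

For example, $O(5;1,0,0,0)$ is the polygon of Section 6. Clearly $u\,O(N;d)=O(uN;ud)$ for $u>0$.

We shall have to split a point of a large octagon as a sum of points of two smaller ones. For this we use support functions: for a compact convex set $K\subset\mathbb R^2$, $H_K(\eta)=\max_{y\in K}\langle\eta,y\rangle$. The textbook facts are that $H_K$ determines $K$ and that $H_{K+K'}=H_K+H_{K'}$. For instance, $[0,N]^2$ has $H(\eta)=N\max(\eta_1,0)+N\max(\eta_2,0)$.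

**Lemma 7.** If $O(N;d)$ and $O(N';d')$ are admissible, then $O(N;d)+O(N';d')=O(N+N';d+d')$.

**Proof.** Write the eight defining inequalities of $O(N;d)$ as $\langle\nu_i,y\rangle\le\gamma_i$, in the cyclic order of the outer normals:
$$\begin{array}{c|cccccccc}\nu_i&(0,-1)&(1,-1)&(1,0)&(1,1)&(0,1)&(-1,1)&(-1,0)&(-1,-1)\\ \hline\gamma_i&0&N-d_2&N&2N-d_3&N&N-d_4&0&-d_1\end{array}$$
Consider the eight points
$$(d_1,0),\ (N-d_2,0),\ (N,d_2),\ (N,N-d_3),\ (N-d_3,N),\ (d_4,N),\ (0,N-d_4),\ (0,d_1).$$
They lie in $O(N;d)$ by admissibility. For $(d_1,0)$: $0\le d_1\le N$; $d_1+0\ge d_1$; $(N-d_1)+0\ge d_2$; $(N-d_1)+N\ge N\ge d_3$; $d_1+N\ge d_4$. The other seven follow by the symmetries of the square. Each point lies on the lines of two cyclically consecutive inequalities: $(d_1,0)$ on those of $(-1,-1)$ and $(0,-1)$, $(N-d_2,0)$ on those of $(0,-1)$ and $(1,-1)$, and so on around.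

Every $\eta$ has the form $\eta=s\nu_i+t\nu_{i+1}$ with $s,t\ge0$ for some pair of consecutive normals. On $O(N;d)$ we have $\langle\eta,y\rangle\le s\gamma_i+t\gamma_{i+1}$, with equality at the listed point lying on both lines. So $H(\eta)=s\gamma_i+t\gamma_{i+1}$. The same holds for $O(N';d')$, and for $O(N+N';d+d')$, which is also admissible. The constants $\gamma_i$ are linear in $(N;d)$, so those of $O(N+N';d+d')$ are the sums. Both sides of the asserted equality have the same support function, so they are equal. $\square$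

The same computation shows that an admissible $O(N;d)$ is the convex hull of the eight listed points, since the hull has the same support function.

**The polygon.** Given $e$, let $n=\lceil\sqrt{e/2}\,\rceil$ and $D=2n^2-e\ge0$. From $e>2(n-1)^2$ we get $D<4n-2<4n$. By Lagrange, $D=c_1^2+c_2^2+c_3^2+c_4^2$ with integers $c_i\ge0$. Assume $e$ is so large that $n\ge64$. Then $c_i^2\le D<4n\le\frac{n^2}{16}$, so $c_i\le\frac n4$. Put
$$P=O(n;c).$$
It is admissible, and it is a lattice polygon because the eight points above have integer coordinates. The four corner triangles are disjoint, so $2\alpha=2n^2-\sum c_i^2=e$, and $\alpha=\frac e2\le n^2$. The corner $i$ removes the lattice points at diagonal distance at most $c_i-1$ from the corner, which are $\frac{c_i(c_i+1)}2$ in number. Hence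
$$h=(n+1)^2-\sigma,\qquad\sigma=\sum_i\frac{c_i(c_i+1)}2\le\sum_ic_i^2=D,\qquad\sum_ic_i\le2\sqrt D,$$
the last by Cauchy–Schwarz. We now bound the terms of Lemma 3 on four ranges of $u$: before the translates meet, a short transition, a long range in which only strips near the cuts can be uncovered, and $u\ge2$.

**Step 1: $0\le u\le\frac1n$; this range gives the main term.** The $v+uP\subset v+[0,1]^2$ have disjoint interiors and lie in $(1+u)P$, so $U=\alpha[(1+u)^2-hu^2]$ and
$$\frac\alpha3+\int_0^{1/n}U\,du=\frac\alpha{3n^3}\bigl[(n+1)^3-(n+1)^2+\sigma\bigr]=\frac{\alpha(n+1)^2}{3n^2}+\frac{\alpha\sigma}{3n^3}.$$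
Since $\alpha\le n^2$, the first term is at most $\frac13\bigl(\alpha+\frac{2\alpha}n+1\bigr)$, and the second is at most $\frac D{3n}<\frac43$. Since $n\ge\sqrt{e/2}$, $\frac{2\alpha}n=\frac en\le\sqrt2\sqrt e$. So
$$\frac\alpha3+\int_0^{1/n}U\,du\le\frac{e+2\sqrt2\sqrt e+2}6+\frac43 .$$

**Step 2: $\frac1n\le u\le\frac8n$; a crude bound suffices.** As $un\ge1$, the squares $v+[0,un]^2$ with $v\in\{0,\dots,n\}^2$ cover $[0,(1+u)n]^2\supset(1+u)P$. Let $x\in(1+u)P$ be uncovered and $x\in v+[0,un]^2$. Either $v\notin P$: there are $\sigma$ such $v$, each with a square of area $u^2n^2$. Or $v\in P$ and $x-v\in u([0,n]^2\setminus P)$, a set of area $\frac{u^2D}2$. So $U(u)\le\sigma u^2n^2+(n+1)^2\frac{u^2D}2$. With $\int_{1/n}^{8/n}u^2du\le\frac{512}{3n^3}$ and $\sigma\le D<4n$,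
$$\int_{1/n}^{8/n}U\,du\le\frac{512}{3n^3}\Bigl(Dn^2+\frac{(n+1)^2D}2\Bigr)=\frac{512}3\cdot\frac Dn\Bigl(1+\frac12\Bigl(1+\frac1n\Bigr)^2\Bigr)\le\frac{512}3\cdot4\cdot1.6<1100,$$
where $1+\frac12\bigl(\frac{65}{64}\bigr)^2<1.6$ was used.

**Step 3: $\frac8n\le u\le2$; only strips of bounded width along the cuts can be uncovered.** On this range the crude bound is useless, because $u$ is no longer small. We claim that every
$$x\in O\bigl((1+u)n;\ ((1+u)c_i+4)_i\bigr)$$
is covered. The idea is to split $x=y+z$ with $y$ well inside $P$ and $z$ well inside $uP$ near the diagonal cuts, and then to round $y$ to a lattice point.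

The octagons $O(n;(c_i+2)_i)$ and $O(un;(uc_i+2)_i)$ are admissible: for all $i\ne j$, $(c_i+2)+(c_j+2)\le\frac n2+4\le n$, and $(uc_i+2)+(uc_j+2)\le\frac{un}2+4\le un$ because $un\ge8$. The single bounds follow from these. By Lemma 7 their sum is $O((1+u)n;((1+u)c_i+4)_i)$, so $x=y+z$ with $y$ in the first and $z$ in the second. For each coordinate $l$ put
$$v_l=\lfloor y_l\rfloor\ \text{ if }z_l\le un-1,\qquad v_l=\lceil y_l\rceil\ \text{ if }z_l>un-1 .$$
Since $0\le y_l\le n$ and $n$ is an integer, $v_l\in[0,n]$, and $|v_l-y_l|<1$. Next, $x_l-v_l=z_l+(y_l-v_l)$. In the first case it lies in $[z_l,z_l+1)\subset[0,un]$. In the second case it lies in $(z_l-1,z_l]\subset[0,un]$, as $z_l>un-1\ge1$. So $v\in[0,n]^2$ and $x-v\in[0,un]^2$. In passing from $(y,z)$ to $(v,x-v)$, each diagonal functional $\pm y_1\pm y_2$ changes by less than $2$ on each component. The slack $2$ in both octagons gives $v\in O(n;c)=P$ and $x-v\in O(un;uc)=uP$. So $v\in V$ and $x$ is covered.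

Now $(1+u)P=O((1+u)n;(1+u)c)$. By the claim an uncovered point violates one of the four strengthened diagonal inequalities. For corner $i$ it then lies, measured from that corner, in the part of a quadrant where the coordinate sum is between $(1+u)c_i$ and $(1+u)c_i+4$. Hence, using $1+u\le3$,
$$U(u)\le\sum_{i=1}^4\frac{((1+u)c_i+4)^2-((1+u)c_i)^2}2=\sum_{i=1}^4\bigl(4(1+u)c_i+8\bigr)\le12\sum_ic_i+32 .$$
The range of $u$ has length at most $2$, so
$$\int_{8/n}^2U\,du\le24\sum_ic_i+64\le48\sqrt D+64\le96\sqrt n+64 .$$

**Step 4: $u\ge2$, and the sum.** For $u\ge2$ we have $U=0$ by Lemma 3. Adding up,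
$$M(e)\le e_{\rm HK}(A_P)\le\frac{e+2\sqrt2\sqrt e+2}6+\frac43+1100+96\sqrt n+64=\frac{e+2\sqrt2\sqrt e}6+O(e^{1/4}),$$
because $n\le\sqrt{e/2}+1$. For the finitely many $e\ge1$ with $n<64$ the estimate holds after enlarging the constant, since $M(e)<\infty$: the triangle with vertices $(0,0),(1,0),(0,e)$ is a lattice polygon of multiplicity $e$, and its Hilbert–Kunz multiplicity is finite by Lemma 3. This proves the upper bound, and with Section 8 it completes the proof of Theorem 5. $\square$
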